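# Strongly essential flows and local flatness of irreducible parabolic geometries

The problem treated here comes from Karin Melnick and Katharina Neusser, "Strongly essential flows on irreducible parabolic geometries", arXiv:1410.4647 (2014).

## 1. The flow $x\mapsto x/(1+tx)$ and two relatives

**On the line.** The vector field $-x^2\partial_x$ on $\mathbb R$ has the local flow $\varphi^t(x)=\dfrac{x}{1+tx}$. It fixes $0$, and its derivative $(1+tx)^{-2}$ equals $1$ at $0$. So to first order at $0$ nothing moves. Still, every $x>0$ is carried to $0$ as $t\to+\infty$, and every $x<0$ as $t\to-\infty$.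

Which tensor fields $a(x)\,dx^m$ ($a$ smooth, $m\in\mathbb Z$, negative $m$ meaning powers of $\partial_x$) are invariant under this flow? Invariance says
$$a(x)=(1+tx)^{-2m}\,a\!\left(\frac{x}{1+tx}\right). \tag{1}$$
If $m>0$, fix $x>0$ and let $t\to+\infty$: the factor tends to $0$ and $a(x/(1+tx))\to a(0)$, so $a(x)=0$. With $t\to-\infty$ the same holds for $x<0$. If $m\le 0$, this argument fails, and rightly so: $a(x)=x^{-2m}$ satisfies (1).

There is a second way to treat $m>0$. Differentiating (1) at $t=0$ gives
$$-x^2a'(x)=2m\,x\,a(x). \tag{2}$$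
If $c\,x^k$ with $c\neq 0$ were the first nonzero Taylor term of $a$ at $0$, then $-k=2m$, which is impossible for $m>0$. So $a$ vanishes to infinite order at $0$. And whatever the sign of $m$, an invariant $a$ vanishing to infinite order at $0$ is zero: for $x>0$ and every $N$, (1) gives $|a(x)|\le C_N\,x^N(1+tx)^{-2m-N}$ for large $t$; take $N>-2m$ and let $t\to\infty$.

**In the projective plane.** The maps $\varphi^t(x,y)=\frac1{1+tx}(x,y)$ are projective transformations in an affine chart. They fix the origin with identity differential and carry lines to lines. At $(x,0)$ the differential is $\operatorname{diag}(\lambda^{-2},\lambda^{-1})$ with $\lambda=1+tx$: two different rates of contraction.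

**In flat Lorentzian space.** Let $x=(u,v,y)\in\mathbb R\times\mathbb R^{n-2}\times\mathbb R$, with $\langle x,x\rangle=|x|^2=2uy+|v|^2$ and flat metric $dx^2=2\,du\,dy+|dv|^2$. Put
$$\varphi^t(u,v,y)=\Big(\frac u\lambda,\ \frac v\lambda,\ y+\frac{t|v|^2}{\lambda}\Big),\qquad \lambda=1+2tu. \tag{3}$$
We have $d(u/\lambda)=\lambda^{-2}du$, $\;d(v/\lambda)=\lambda^{-1}dv-2t\lambda^{-2}v\,du$, and $d(t|v|^2/\lambda)=2t\lambda^{-1}v\cdot dv-2t^2\lambda^{-2}|v|^2du$. Inserting these, the terms in $du\,(v\cdot dv)$ and in $du^2$ cancel and $(\varphi^t)^*dx^2=\lambda^{-2}dx^2$. So $\varphi^t$ is conformal. It is the flow of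
$$\eta=-2u^2\partial_u-2u\,v\cdot\partial_v+|v|^2\partial_y=|x|^2z-2\langle x,z\rangle x,\qquad z=\partial_y .$$
Indeed, the inversion $x\mapsto x/|x|^2$ conjugates (3) to the translation $\hat x\mapsto \hat x+tz$, which has the flow property. The field $\eta$ vanishes to second order at $0$, and also at every point of the null line $\{u=0,v=0\}$. At $(u,0,y)$ the differential is $\operatorname{diag}(\lambda^{-2},\lambda^{-1},1)$: one direction is not contracted at all. As $t\to\infty$ a point with $u>0$ goes to $(0,0,y+|v|^2/2u)$, so different points go to different fixed points.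

All three flows act on flat models. Now bend the model: take a curved projective or conformal structure and suppose that it still has a flow that fixes a point $x_0$ with identity differential there. Must the structure be flat near $x_0$, or at least on an open set that touches $x_0$?

## 2. Gradings, Cartan geometries, and the theorems

All data are $C^\infty$.

**Definition ($|1|$-grading).** A $|1|$-grading of a semisimple Lie algebra is a decomposition $\mathfrak g=\mathfrak g_{-1}\oplus\mathfrak g_0\oplus\mathfrak g_1$ with $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$, where $\mathfrak g_i=0$ for $|i|>1$. Write $\mathfrak p=\mathfrak g_0\oplus\mathfrak g_1$.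

The map that multiplies $\mathfrak g_i$ by $i$ is a derivation, hence equal to $\operatorname{ad}E$ for a unique $E\in\mathfrak g_0$, the grading element. The subalgebras $\mathfrak g_{\pm1}$ are abelian, and the Killing form pairs $\mathfrak g_1$ and $\mathfrak g_{-1}$ nondegenerately.

**Setting.** $G$ is a Lie group whose Lie algebra $\mathfrak g$ is real simple (possibly a complex simple algebra regarded as real), and $P<G$ is a parabolic subgroup with abelian unipotent radical. Then $\mathfrak g$ is $|1|$-graded and $P$ has Lie algebra $\mathfrak p$.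

**Example 2.1 (projective).** Let $\mathfrak g=\mathfrak{sl}_{n+1}(\mathbb R)$ in blocks of sizes $1,n$, with $\mathfrak g_{-1}$ the columns $X$ (lower left) and $\mathfrak g_1$ the rows $Z$ (upper right). Then $[Z,X]=\operatorname{diag}(ZX,-XZ)$, so
$$[[Z,X],Y]=-X(ZY)-Y(ZX),\qquad [[Z,X],X]=-2(ZX)X,\qquad [[Z,X],Z]=2(ZX)Z .$$

**Example 2.2 (conformal).** Let $\langle\ ,\ \rangle$ be a nondegenerate form on $\mathbb R^n$ with Gram matrix $J$, and $\mathfrak g$ the orthogonal algebra of $2x_0x_\infty+\langle\ ,\ \rangle$ on $\mathbb R^{n+2}$. An element $X\in\mathfrak g_{-1}$ has entries $X$ and $-X^TJ$ below the block diagonal; an element $Z\in\mathfrak g_1$ has entries $Z$ and $-J^{-1}Z^T$ above it. With $z=J^{-1}Z^T$ one multiplies out $[Z,X]=\operatorname{diag}(ZX,\ J^{-1}Z^TX^TJ-XZ,\ -ZX)$, so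
$$[[Z,X],Y]=\langle X,Y\rangle z-\langle z,Y\rangle X-\langle z,X\rangle Y. \tag{4}$$

**Definition (Cartan geometry).** A Cartan geometry of type $(G,P)$ on a connected manifold $M$ is a principal $P$-bundle $\pi:B\to M$ with $\omega\in\Omega^1(B,\mathfrak g)$ such that each $\omega_b:T_bB\to\mathfrak g$ is an isomorphism, $R_p^*\omega=\mathrm{Ad}(p^{-1})\omega$, and $\omega(\zeta_A)=A$ for the fundamental field $\zeta_A$ of $A\in\mathfrak p$.

For $W\in\mathfrak g$ put $\widetilde W=\omega^{-1}(W)$, and let $\exp(b,W)$ be the time-one flow of $\widetilde W$ from $b$, where defined. If $c$ is the flow line of $\widetilde W$ from $bp$, then $cp^{-1}$ is the flow line of $\widetilde{\mathrm{Ad}(p)W}$ from $b$; hence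
$$\exp(bp,W)=\exp(b,\mathrm{Ad}(p)W)\,p. \tag{5}$$
The curvature is $K=d\omega+\frac12[\omega,\omega]$; write $\kappa(b)(A,C)=K(\widetilde A,\widetilde C)(b)$. Differentiating $R_p^*\omega=\mathrm{Ad}(p^{-1})\omega$ gives $d\omega(\zeta_A,\cdot)=-[A,\omega(\cdot)]$, so $\kappa(A,C)=0$ whenever $A\in\mathfrak p$. Thus $\kappa(b)\in\Lambda^2(\mathfrak g/\mathfrak p)^*\otimes\mathfrak g\cong\Lambda^2\mathfrak g_1\otimes\mathfrak g$. The geometry is locally flat on $U\subset M$ if $K=0$ over $U$.

**Definition (normality, harmonic curvature).** Let $\partial^*:\Lambda^k\mathfrak g_1\otimes\mathfrak g\to\Lambda^{k-1}\mathfrak g_1\otimes\mathfrak g$ be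
$$\partial^*(Z_1\wedge\dots\wedge Z_k\otimes A)=\sum_i(-1)^i\,Z_1\wedge\cdots\widehat{Z_i}\cdots\wedge Z_k\otimes[Z_i,A].$$
The geometry is normal if $\partial^*\kappa=0$. The harmonic curvature $\kappa_H$ is the class of $\kappa$ in $V:=H_2(\mathfrak g_1,\mathfrak g)=\ker\partial^*/\operatorname{im}\partial^*$. An irreducible parabolic geometry of type $(G,P)$ is a normal Cartan geometry of this type.

Conformal semi-Riemannian, projective, almost c-projective, almost quaternionic and almost Grassmannian structures are examples. For conformal structures in dimension $n\ge4$, $V\subset\Lambda^2\mathfrak g_1\otimes\mathfrak g_0$ is the space of algebraic Weyl tensors. For projective structures $V\subset\Lambda^2\mathfrak g_1\otimes\mathfrak g_0$ if $n\geq3$, $V\subset\Lambda^2\mathfrak g_1\otimes\mathfrak g_1$ if $n=2$, and $V=0$ if $n=1$ (checked in Section 7).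

**Fact F1** (Čap–Slovák, *Parabolic Geometries I*, §3.1). $\kappa_H:B\to V$ is smooth, invariant under automorphisms, and $\kappa_H(bp)=p^{-1}\cdot\kappa_H(b)$. The algebra $\mathfrak g_1$ and the group $\exp\mathfrak g_1$ act trivially on $V$, and $V$ is completely reducible under $\mathfrak g_0$. If $\kappa_H=0$ over an open set, then $K=0$ there.

Why $\mathfrak g_1$ acts trivially: as $\mathfrak g_1$ is abelian, $A\in\mathfrak g_1$ acts on chains by $1\otimes\operatorname{ad}A$, and the formula for $\partial^*$ gives $\partial^*(A\wedge c)=-A\cdot c-A\wedge\partial^*c$. So $A\cdot c\in\operatorname{im}\partial^*$ when $\partial^*c=0$.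

Why $\kappa_H=0$ gives $K=0$ (loc. cit., Theorem 3.1.12): let $\kappa^{(\ell)}:\Lambda^2\mathfrak g_{-1}\to\mathfrak g_{\ell-2}$, $\ell=1,2,3$, be the components of $\kappa$. From $dK=[K,\omega]$, evaluated on $\widetilde A,\widetilde C,\widetilde D$ with $A,C,D\in\mathfrak g_{-1}$, and $\omega([\widetilde A,\widetilde C])=[A,C]-\kappa(A,C)=-\kappa(A,C)$, one gets the Bianchi identity
$$\sum_{\rm cyc}\Big(\widetilde A\cdot\kappa(C,D)+\kappa(\kappa(A,C),D)+[D,\kappa(A,C)]\Big)=0 .$$
Suppose $\kappa^{(\ell')}=0$ on the open set for $\ell'<\ell$. In the $\mathfrak g_{\ell-3}$-component of the identity the first two terms involve only $\kappa^{(\ell-1)}$, hence vanish, and the third is $\partial\kappa^{(\ell)}$, with $\partial$ the Lie algebra cohomology differential of $\mathfrak g_{-1}$. So $\partial\kappa^{(\ell)}=0$. Since $\partial^*$ respects the grading, also $\partial^*\kappa^{(\ell)}=0$, and $\kappa_H=0$ says that $\kappa^{(\ell)}\in\operatorname{im}\partial^*$. By Kostant's Hodge decomposition $\ker\partial\cap\ker\partial^*$ injects into $\ker\partial^*/\operatorname{im}\partial^*$.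 Hence $\kappa^{(\ell)}=0$; induct on $\ell$.

**Definition (strongly essential flow).** A local automorphism is a local diffeomorphism of $M$ that lifts to a local bundle automorphism of $B$ preserving $\omega$. A flow by strongly essential automorphisms is a family $\{\varphi^t\}$ of local automorphisms, generated by an infinitesimal automorphism $\eta\in\mathfrak{inf}(M)$ that does not vanish identically on any neighborhood of $x_0$, such that each $\varphi^t$ fixes $x_0$ and has identity differential at $x_0$. Equivalently, $\eta$ has a higher-order zero at $x_0$.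

The lift $\tilde\eta$ of $\eta$ is the $P$-invariant field on $B$ over $\eta$ with $\mathcal L_{\tilde\eta}\omega=0$; its flow is again denoted $\varphi^t$.

**Example 2.3 (the model).** On $G\to G/P$ with the Maurer–Cartan form, left translations by $e^{tZ}$, $Z\in\mathfrak g_1$, are automorphisms, and the generating field satisfies $\omega(\tilde\eta)(g)=\mathrm{Ad}(g^{-1})Z$. At $g=e^X$, $X\in\mathfrak g_{-1}$, this is $Z+[Z,X]+\frac12[[Z,X],X]$. Since $\mathfrak g_{-1}$ is abelian, the section $X\mapsto e^X$ pulls $\omega$ back to $dX$, so in the chart $X\mapsto e^XP$ the field is exactly $\eta(X)=\frac12[[Z,X],X]$. In Example 2.1 this is $-(ZX)X$, the field on the line and on the plane from Section 1. In Example 2.2 it is $\frac12(|X|^2z-2\langle z,X\rangle X)$, half the Lorentzian field.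

**Theorem A.** Let $(B\to M,\omega)$ be an irreducible parabolic geometry that admits a flow by strongly essential automorphisms fixing $x_0$. Then there is an open $U\subset M$ with $x_0\in\overline U$ on which the geometry is locally flat.

It suffices that $\eta$ be defined on a connected neighborhood of $x_0$: replace $M$ by it.

**Theorem B.** In the setting of Theorem A fix $b_0\in\pi^{-1}(x_0)$ and put $Z=\omega(\tilde\eta)(b_0)$. Then $0\ne Z\in\mathfrak g_1$, and:

1. Let $(Z,H,X)$ be any $\mathfrak{sl}_2$-triple with $X\in\mathfrak g_{-1}$, $H=[Z,X]\in\mathfrak g_0$ (these exist). Let $s\neq0$ be such that $\exp(b_0,s'X)$ is defined for all $s'$ between $0$ and $s$. Then the geometry is flat on a neighborhood of $\pi(\exp(b_0,sX))$. The same holds with $b_0$ replaced by $\exp(b_0,Y)$, for any $Y\in\mathfrak c_{\mathfrak g}(Z)$ for which this is defined.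
2. $K$ vanishes to infinite order at $x_0$, and at all points $\pi(\exp(b_0,Y))$ with $Y\in\mathfrak c_{\mathfrak g}(Z)$.
3. Consider a real-analytic irreducible parabolic geometry on a connected $M$. If some point of $M$ has a neighborhood carrying an infinitesimal automorphism that generates a strongly essential flow fixing that point, then the geometry is locally flat on all of $M$. Conversely, if the geometry is locally flat, then every point of $M$ has a neighborhood carrying such an infinitesimal automorphism. (It need not extend to all of $M$.)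
4. If $\mathbb R\cdot\{X\in\mathfrak g_{-1}:(Z,[Z,X],X)\text{ is an }\mathfrak{sl}_2\text{-triple}\}$ is dense in $\mathfrak g_{-1}$, the geometry is flat on a neighborhood of $x_0$. This holds for all projective structures.
5. In general, "open set with $x_0$ in its closure" cannot be improved to "neighborhood of $x_0$": for each $n\ge4$ there is a smooth Lorentzian conformal structure on a ball in $\mathbb R^n$ with a strongly essential flow fixing $0$ that is not flat on any neighborhood of $0$.

Here $\mathfrak c_{\mathfrak g}(Z)$ is the centralizer of $Z$, and an $\mathfrak{sl}_2$-triple $(Z,H,X)$ satisfies $[Z,X]=H$, $[H,Z]=2Z$, $[H,X]=-2X$.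

## 3. The isotropy element $Z$ and its $\mathfrak{sl}_2$-triples

**Lemma 3.1.** $Z=\omega(\tilde\eta)(b_0)$ lies in $\mathfrak g_1\setminus0$, and $\varphi^t(b_0)=b_0e^{tZ}$ for all $t$.

*Proof.* Since $\eta(x_0)=0$, $\xi:=\omega(\tilde\eta)(b_0)\in\mathfrak p$, so $\tilde\eta(b_0)=\zeta_\xi(b_0)$, and by $P$-invariance of $\tilde\eta$ the curve $b_0e^{t\xi}$ is its integral curve. Identify $T_{x_0}M\cong\mathfrak g/\mathfrak p$ by means of $b_0$. As $\varphi^t$ preserves $\omega$ and moves $b_0$ to $b_0e^{t\xi}$, its differential is the action of $\mathrm{Ad}(e^{t\xi})$ on $\mathfrak g/\mathfrak p$. This is trivial. Since $[\mathfrak g_1,\mathfrak g_{-1}]\subset\mathfrak p$, the $\mathfrak g_0$-component of $\xi$ lies in $\mathfrak k=\{A\in\mathfrak g_0:[A,\mathfrak g_{-1}]=0\}$. By invariance of the Killing form, which pairs $\mathfrak g_1$ with $\mathfrak g_{-1}$, $[\mathfrak k,\mathfrak g_1]=0$. Also $[\mathfrak g_0,\mathfrak k]\subset\mathfrak k$. So $\mathfrak k$ is a proper ideal of the simple algebra $\mathfrak g$, hence $0$, and $\xi=Z\in\mathfrak g_1$.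

If $Z=0$, then $\tilde\eta(b_0)=0$. From $\mathcal L_{\tilde\eta}\omega=0$ we get $[\tilde\eta,\widetilde W]=0$ for all $W$, so the zero propagates along the flows of all $\widetilde W$, hence to a neighborhood of $b_0$. Then $\eta=0$ near $x_0$, which is excluded. $\square$

**Lemma 3.2.** Along $b(\tau)=\exp(b,\tau W)$ the function $\psi(\tau)=\omega(\tilde\eta)(b(\tau))$ satisfies
$$\psi'=[\psi,W]-\kappa_{b(\tau)}(\psi,W). \tag{6}$$
If $\omega(\tilde\eta)(b)=Z\in\mathfrak g_1$ and $W\in\mathfrak c_{\mathfrak g}(Z)$, then $\omega(\tilde\eta)=Z$ along the whole curve.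

*Proof.* $d\omega(\tilde\eta,\widetilde W)=\tilde\eta\cdot W-\widetilde W\cdot\omega(\tilde\eta)-\omega([\tilde\eta,\widetilde W])=-\widetilde W\cdot\omega(\tilde\eta)$, while the definition of $K$ gives $d\omega(\tilde\eta,\widetilde W)=\kappa(\psi,W)-[\psi,W]$. This is (6). In the second situation the constant $Z$ solves the linear equation (6), because $[Z,W]=0$ and $\kappa(Z,W)=0$ ($Z\in\mathfrak p$). Solutions are unique. $\square$

In the Lorentzian model, the points with the same value $Z$ that come from $W\in\mathfrak g_{-1}\cap\mathfrak c(Z)$ are the points over the null line of fixed points.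

**Lemma 3.3.** For $0\ne Z\in\mathfrak g_1$ there is an $\mathfrak{sl}_2$-triple $(Z,H,X)$ with $X\in\mathfrak g_{-1}$, $H=[Z,X]\in\mathfrak g_0$.

*Proof.* $\operatorname{ad}Z$ is nilpotent, so by Jacobson–Morozov there is a triple $(Z,H',X')$. Let $H$ be the $\mathfrak g_0$-component of $H'$ and $X_1$ the $\mathfrak g_{-1}$-component of $X'$. The components of degree $1$ of $[H',Z]=2Z$ and of degree $0$ of $[Z,X']=H'$ are $[H,Z]=2Z$ and $[Z,X_1]=H$. Only $[H,X_1]=-2X_1$ may fail, and we correct $X_1$ by an element of $N\cap\mathfrak g_{-1}$, where $N=\mathfrak c_{\mathfrak g}(Z)$; $N$ is $\operatorname{ad}H$-invariant since $[H,Z]=2Z$.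

We first show that $\operatorname{ad}H+2$ is invertible on $N$. Put $M_i=\operatorname{ad}(Z)^i\mathfrak g$. From $\operatorname{ad}Z\operatorname{ad}H=(\operatorname{ad}H-2)\operatorname{ad}Z$ and $[\operatorname{ad}X_1,\operatorname{ad}Z]=-\operatorname{ad}H$,
$$[\operatorname{ad}X_1,\operatorname{ad}(Z)^i]=-\sum_{j=0}^{i-1}\operatorname{ad}(Z)^j\operatorname{ad}H\operatorname{ad}(Z)^{i-1-j}=-i\,(\operatorname{ad}H-(i-1))\operatorname{ad}(Z)^{i-1}. \tag{7}$$
Let $a=\operatorname{ad}(Z)^{i-1}y\in N\cap M_{i-1}$. Applying (7) to $y$ and using $\operatorname{ad}(Z)^iy=[Z,a]=0$ gives $i(\operatorname{ad}H-(i-1))a=\operatorname{ad}(Z)^i\operatorname{ad}(X_1)y\in M_i$. So $\operatorname{ad}H-(i-1)$ maps $N\cap M_{i-1}$ into $N\cap M_i$. Since $M_0=\mathfrak g$ and $M_i=0$ for large $i$, a product of operators $\operatorname{ad}H-(i-1)$, $i\ge1$, kills $N$. All eigenvalues of $\operatorname{ad}H$ on $N$ are nonnegative integers, so $\operatorname{ad}H+2$ is invertible on $N$ and on the invariant subspace $N\cap\mathfrak g_{-1}$.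

Now $u=[H,X_1]+2X_1\in\mathfrak g_{-1}$ satisfies $[Z,u]=[[Z,H],X_1]+[H,[Z,X_1]]+2H=-2H+0+2H=0$. So $u\in N\cap\mathfrak g_{-1}$, and $u=[H,u']+2u'$ with $u'\in N\cap\mathfrak g_{-1}$. Put $X=X_1-u'$. Then $[Z,X]=H$ and $[H,X]+2X=u-u=0$. $\square$

**Lemma 3.4.** Let $(Z,H,X)$ be such a triple, over $\mathbb R$ or $\mathbb C$, in any $|1|$-graded semisimple algebra. With superscripts for $\operatorname{ad}H$-eigenvalues,
$$\mathfrak g_{-1}=\mathfrak g_{-1}^{0}\oplus\mathfrak g_{-1}^{-1}\oplus\mathfrak g_{-1}^{-2},\qquad \mathfrak g_0=\mathfrak g_0^{-1}\oplus\mathfrak g_0^{0}\oplus\mathfrak g_0^{1}. \tag{8}$$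
Moreover $\operatorname{ad}(Z)^{j+1}\mathfrak g_{-1}^{-j}=0$; $\ \mathfrak g_{-1}\cap\mathfrak c(Z)=\mathfrak g_{-1}^0$; $\ [\mathfrak g_0^1,Z]=0$; $\ \mathfrak g_0^1$ is abelian; and $\operatorname{ad}X:\mathfrak g_0^1\to\mathfrak g_{-1}^{-1}$ is bijective.

*Proof.* $E-\frac12H$ commutes with $Z$, $H$ and $X$, and is diagonalizable since $\operatorname{ad}E$ and $\operatorname{ad}H$ are and commute. So $\mathfrak g$ splits into irreducible $\mathfrak{sl}_2$-modules on each of which $E=\frac12H+\mathrm{const}$. In an irreducible module $\frac12H$ runs through its values in steps of $1$, and $E$ takes values in $\{-1,0,1\}$, so dimensions are at most $3$. The possibilities are: trivial modules; $2$-dimensional ones in grades $(-1,0)$ or $(0,1)$ with $H$-weights $(-1,1)$; $3$-dimensional ones in grades $(-1,0,1)$ with weights $(-2,0,2)$. This gives (8) and all the claims on $Z$ and $X$: $\mathfrak g_0^1$ consists of the top vectors of the modules in grades $(-1,0)$, so it is killed by $Z$ and mapped bijectively onto their bottom vectors by $X$. Finally $[\mathfrak g_0^1,\mathfrak g_0^1]\subset\mathfrak g_0^2=0$.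 $\square$

**Example 3.5.** In the projective case (Example 2.1) the triples are given by the $X$ with $ZX=1$, and $[H,Y]=-Y-X(ZY)$: eigenvalue $-2$ on $X$ and $-1$ on $\ker Z$. In the conformal case with $z$ not null, $X=cz$ with $c|z|^2=2$ gives $[H,Y]=-2Y$ by (4), so $H=2E$. In the Lorentzian case with $z=\partial_y$ null, $X=\partial_u$ gives, by (4), $H$-eigenvalues $-2,-1,0$ on $\partial_u,\partial_{v_i},\partial_y$. These are the contraction rates of Section 1.

## 4. Contraction along one arc

**Step 1. The flow on the curve $\exp(b_0,sX)$.** The purpose of this step is to find $\varphi^t$ exactly along one curve from $b_0$, in spite of the unknown curvature. Fix a triple $(Z,H,X)$ as in Lemma 3.3. Let $s_0>0$ be such that $b_s=\exp(b_0,sX)$ is defined for $s\in[0,s_0]$ (hence slightly beyond), and put $x_s=\pi(b_s)$. For $t\ge0$, $s\in[0,s_0]$ let $\lambda=1+ts$ and $s'=s/\lambda$.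

**Lemma 4.1.** $\varphi^t(b_s)$ is defined for all $t\ge0$, and
$$\varphi^t(b_s)=b_{s'}\,e^{\log\lambda\,H}\,e^{\frac t\lambda Z}. \tag{9}$$

*Proof.* In $SL(2,\mathbb R)$ with $Z=E_{12}$, $X=E_{21}$, $H=\operatorname{diag}(1,-1)$,
$$e^{tZ}e^{\sigma X}=\begin{pmatrix}1+t\sigma&t\\\sigma&1\end{pmatrix}=e^{\sigma'X}p(\sigma),\qquad p(\sigma)=e^{\log(1+t\sigma)H}e^{\frac t{1+t\sigma}Z}=\begin{pmatrix}1+t\sigma&t\\0&(1+t\sigma)^{-1}\end{pmatrix},$$
where $\sigma'=\sigma/(1+t\sigma)$. The left-hand side has left logarithmic $\sigma$-derivative $X$, so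
$$\mathrm{Ad}(p^{-1})\Big(\tfrac{d\sigma'}{d\sigma}X\Big)+p^{-1}\tfrac{dp}{d\sigma}=X .$$
Both terms can be expressed by exponentials of $\operatorname{ad}Z$, $\operatorname{ad}H$ applied to $X,H,Z$, so the identity holds in $\mathfrak g$ too, with $p(\sigma)\in P$ now the same product of exponentials in $P$. By the axioms for $\omega$, its left side is $\omega$ of the velocity of the curve $\sigma\mapsto b_{\sigma'}p(\sigma)$. So this curve has $\omega$-velocity $X$, and it starts at $b_0e^{tZ}$. As long as $\varphi^t$ is defined on $\{b_\sigma:0\le\sigma\le s\}$, the curve $\sigma\mapsto\varphi^t(b_\sigma)$ also has $\omega$-velocity $X$, because $\varphi^t$ preserves $\omega$, and starts at $\varphi^t(b_0)=b_0e^{tZ}$. The two coincide, which is (9).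

Let $T$ be the supremum of the times up to which the flow is defined on the whole arc, and suppose $T<\infty$. For $t<T$ the points $b_{\sigma'}p(\sigma)$ stay in the image of a compact parameter set, so by the escape lemma each integral curve extends past $T$. The flow domain is open and the arc is compact, so the flow exists on the whole arc past $T$, a contradiction. $\square$

Put $\varepsilon=1/\lambda\in(0,1]$ and $\varepsilon^H=e^{\log\varepsilon\,H}$. Since $\kappa_H$ is invariant and equivariant and $\exp\mathfrak g_1$ acts trivially on $V$, (9) gives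
$$\kappa_H(b_s)=\varepsilon^H\cdot\kappa_H(b_{s\varepsilon}),\qquad 0<\varepsilon\le1. \tag{10}$$

**Where this already suffices.** As $\varepsilon\to0$, $\kappa_H(b_{s\varepsilon})$ stays bounded. If $H$ has only positive eigenvalues on $V$, (10) yields $\kappa_H(b_s)=0$. Consider projective structures. By Example 3.5, $H$ has eigenvalues $2,1$ on $\mathfrak g_1$, so $3,2$ on $\Lambda^2\mathfrak g_1$ (only $3$ if $n=2$), and at least $-1$ on $\mathfrak g_0$ by (8). So its eigenvalues on $V$ are at least $2-1=1$ if $n\ge3$, and at least $3+1=4$ if $n=2$. Hence $\kappa_H(b_s)=0$ for every $X$ with $ZX=1$ and small $s>0$; with $-\eta$ and $(-Z,H,-X)$ the same holds for small $s<0$. The points $\exp(b_0,sX)$ so obtained project to a dense open subset of a neighborhood of $x_0$, so the geometry is flat near $x_0$.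

**Where it stops.** Take Lorentzian conformal structures with $n\ge4$ and $z=\partial_y$ null. Let $\theta^u,\theta^i,\theta^y\in\mathfrak g_1$ be dual to $\partial_u,\partial_{v_i},\partial_y$; their $H$-eigenvalues are $2,1,0$, and the metric $2\theta^u\theta^y+\sum(\theta^i)^2$ has eigenvalue $2$. For $A$ symmetric and trace-free of size $n-2\ge2$, the tensor $\sum A_{ij}(\theta^y\wedge\theta^i)\odot(\theta^y\wedge\theta^j)$ satisfies the first Bianchi identity and is trace-free, so it is a Weyl tensor. Its $H$-eigenvalue is $2$ with all indices down, hence $2-2=0$ as an element of $V$, where one index is raised. For this component (10) says only that it is constant along the arc: a nonzero value at $b_0$ is simply carried along. A negative eigenvalue, as for $m<0$ in Section 1, would even leave room for growth.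

There is a second obstruction. By (4), a triple requires $-2X=[[Z,X],X]=|X|^2z-2\langle z,X\rangle X$. If $X$ were a multiple of the null vector $z$, the right side would be $0$; so $X$ and $z$ are independent and $|X|^2=0$. All arcs lie in the null cone and do not fill an open set.

Section 1 suggests what to do about each obstruction. Against nonpositive eigenvalues, first prove that all Taylor coefficients of $\kappa_H$ at $b_0$ vanish, from a differential equation like (2); infinite-order vanishing beats every power $\varepsilon^{-N}$. For points off the arc, expect them to flow to other points at which $\omega(\tilde\eta)$ is again $Z$, and show that the same infinite-order vanishing holds there.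

## 5. The leading Taylor term of $\kappa_H$

**Step 2. An algebraic equation for the leading term.** This step turns invariance of $\kappa_H$ near a point with $\omega(\tilde\eta)=Z$ into an equation for polynomials. For a $\mathfrak g_0$-module $V'$ and $Z\in\mathfrak g_1$ consider homogeneous polynomial maps $f:\mathfrak g_{-1}\to V'$ of degree $k\ge0$ with
$$\tfrac12\,df(X)\big([[Z,X],X]\big)=[Z,X]\cdot f(X)\qquad\text{for all }X\in\mathfrak g_{-1}. \tag{11}$$
For $\mathfrak g=\mathfrak{sl}_2$, $V'$ one-dimensional with $H$-eigenvalue $\nu$, and $f=c\,x^k$, (11) reads $-k\,c\,x^{k+1}=\nu\,c\,x^{k+1}$. This is (2) with $\nu=2m$: there is no nonzero solution if $\nu>0$, and one of degree $k=-\nu$ if $\nu\le0$ is an integer.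

**Proposition 5.1.** Let $\mathfrak g$ be real simple and $|1|$-graded, $0\ne Z\in\mathfrak g_1$, $V=H_2(\mathfrak g_1,\mathfrak g)$. For every $k\ge0$ the only solution $f:\mathfrak g_{-1}\to V$ of (11) is $f=0$.

The proof takes up Sections 6 and 7. Granting it, we obtain the following.

**Proposition 5.2.** If $b\in B$ and $\omega(\tilde\eta)(b)=Z\in\mathfrak g_1\setminus0$, then $\kappa_H$ vanishes to infinite order at $b$.

*Proof.* Let $s(X)=\exp(b,X)$ for $X\in\mathfrak g_{-1}$ near $0$, and $h=\kappa_H\circ s$. The map $(X,p)\mapsto s(X)p$ is a diffeomorphism near $(0,e)$ and $\kappa_H(s(X)p)=p^{-1}\cdot h(X)$, so it suffices that $h$ has zero Taylor series at $0$. Decompose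
$$\tilde\eta(s(X))=T_Xs\cdot\eta(X)+\zeta_{\mu(X)}(s(X)),\qquad\eta(X)\in\mathfrak g_{-1},\ \mu(X)\in\mathfrak p,$$
so that $\psi(X):=\omega(\tilde\eta)(s(X))=(s^*\omega)_X(\eta(X))+\mu(X)$.

First we expand $\psi$ to second order with (6) along the ray $\tau\mapsto s(\tau X)$. We have $\psi(0)=Z$ and $\psi'(0)=[Z,X]-\kappa(Z,X)=[Z,X]\in\mathfrak g_0$. Differentiating (6) once gives $\psi''=[\psi',X]-\kappa'(\psi,X)-\kappa(\psi',X)$, where $\kappa'$ is the derivative of $\kappa$ along the ray. At $\tau=0$ both curvature terms vanish: $\kappa(Z,X)\equiv0$ along the ray, and $[Z,X]\in\mathfrak p$. So the curvature does not enter to this order: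
$$\psi(X)=Z+[Z,X]+\tfrac12[[Z,X],X]+O(|X|^3). \tag{12}$$
Since $(s^*\omega)_0$ is the identity of $\mathfrak g_{-1}$, the $\mathfrak g_{-1}$-component of $(s^*\omega)_X$ is $\mathrm{id}+O(|X|)$. Comparing $\mathfrak g_{-1}$-components gives $\eta(X)=\frac12[[Z,X],X]+O(|X|^3)$. Then the $\mathfrak p$-component gives $\mu(X)=Z+[Z,X]+O(|X|^2)$.

Now use $\tilde\eta\cdot\kappa_H=0$. By equivariance $\zeta_A\cdot\kappa_H=-A\cdot\kappa_H$, and $\mathfrak g_1$ acts trivially. Hence, with $\mu_0$ the $\mathfrak g_0$-component of $\mu$,
$$dh(X)(\eta(X))=\mu_0(X)\cdot h(X),\qquad\mu_0(X)=[Z,X]+O(|X|^2). \tag{13}$$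
Suppose all Taylor terms of $h$ of degree less than $k$ vanish, and let $f$ be the term of degree $k$. The degree-$(k+1)$ part of (13) is exactly (11). By Proposition 5.1, $f=0$. Induct on $k$. $\square$

## 6. The equation for a simple root vector

**Step 3. No solutions when $Z=e_\alpha$ and the lowest weight is positive on $\alpha^\vee$.** Here (11) is solved in the case where $\mathfrak g_{-1}^{-2}$ is a line, so that $f$ can be controlled from a single vector $X_0$.

For a complex semisimple $|1|$-graded $\mathfrak l$, choose a Cartan subalgebra $\mathfrak h\subset\mathfrak l_0$ (it contains $E$) and positive roots such that $\mathfrak p=\mathfrak l_0\oplus\mathfrak l_1$ contains all positive root spaces. Simple roots then have grade $0$ or $1$, and the simple roots of $\Delta^+(\mathfrak l_0)$ are the simple roots of grade $0$. If $\mathfrak l'$ is a simple factor with nontrivial grading, $\mathfrak l_1'$ is irreducible under $\mathfrak l_0$: for a nonzero submodule $Q$ the ideal of $\mathfrak l'$ generated by $Q$ is $U(\mathfrak l'_{-1})U(\mathfrak l'_0)U(\mathfrak l'_1)Q=U(\mathfrak l'_{-1})Q$,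 whose grade-$1$ part is $Q$; it equals $\mathfrak l'$, so $Q=\mathfrak l_1'$.

**Proposition 6.1.** Let $\mathfrak l$ be complex semisimple, $|1|$-graded, nontrivially on each simple factor. Let $\alpha$ be a simple root with $\alpha\in\Delta(\mathfrak l_1)$ and $Z=e_\alpha$ a root vector. Let $V'$ be an irreducible finite-dimensional $\mathfrak l_0$-module with lowest weight $\nu$ satisfying $\langle\nu,\alpha^\vee\rangle>0$. Then for all $k\ge0$ the only solution $f:\mathfrak l_{-1}\to V'$ of (11) is $f=0$.

*Proof.* Let $X_0\in\mathfrak l_{-\alpha}$ with $[Z,X_0]=H:=\alpha^\vee$, and use Lemma 3.4 for $(Z,H,X_0)$.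

We first show $\mathfrak l_{-1}^{-2}=\mathbb CX_0$. Let $\mathfrak l'$ be the simple factor containing $\mathfrak l_\alpha$. A difference of two distinct simple roots is not a root, so $e_\alpha$ is killed by all $\mathfrak l_{-\beta}$, $\beta\in\Delta^+(\mathfrak l_0)$, and $\alpha$ is the lowest weight of $\mathfrak l'_1$. The highest root of $\mathfrak l'$ has maximal grade $1$, so it is the highest weight of $\mathfrak l_1'$. Highest and lowest weight are conjugate under the Weyl group of $\mathfrak l_0$; hence $\alpha$ is long. For a long root, $\langle\beta,\alpha^\vee\rangle=2$ only if $\beta=\alpha$. So the claim follows. Put $\mathfrak c=\mathfrak l_{-1}\cap\mathfrak c(Z)=\mathfrak l_{-1}^0$.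

*(a) If $f$ solves (11) and $Y\in\mathfrak c$, then $\partial_Yf$ solves (11).* Differentiate (11) in direction $Y$. The extra terms contain $[[Z,Y],X]=0$, $[Z,Y]=0$, and $[[Z,X],Y]=[[Z,Y],X]+[Z,[X,Y]]=0$.

Suppose nonzero solutions exist, and let $f$ be one of minimal degree $k$ among all degrees. By (a), $\partial_Yf=0$ for all $Y\in\mathfrak c$. So $f$ is a polynomial on $\mathfrak l_{-1}/\mathfrak c\cong\mathbb CX_0\oplus\mathfrak l_{-1}^{-1}$.

*(b) $f(X_0)=0$.* Let $Y\in\mathfrak l_0^1$, $\tau\in\mathbb C$, and
$$X_\tau=e^{\tau\operatorname{ad}Y}X_0\equiv X_0+\tau[Y,X_0]\mod\mathfrak c,$$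
since $[Y,[Y,X_0]]\in\mathfrak l_{-1}^0=\mathfrak c$ and the next term lies in $\mathfrak l_{-1}^1=0$. So $F(\tau):=f(X_\tau)=f(X_0+\tau[Y,X_0])$ is a polynomial in $\tau$ of degree at most $k$. As $[Y,Z]=0$, we have $[Z,X_\tau]=H_\tau:=e^{\tau\operatorname{ad}Y}H$ and $[H_\tau,X_\tau]=-2X_\tau$. So (11) at $X_\tau$ and Euler's identity give $-kF(\tau)=H_\tau\cdot F(\tau)$.

On $V'$ the element $Y$ raises $H$-eigenvalues by $1$, so it is nilpotent, and $H_\tau=e^{\tau Y}He^{-\tau Y}$. Hence $c(\tau):=e^{-\tau Y}F(\tau)$ is a polynomial in $\tau$ with $Hc(\tau)=-k\,c(\tau)$, and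
$$F(\tau)=\sum_j\frac{\tau^j}{j!}\,Y^jc(\tau),\qquad Y^jc(\tau)\in(V')^{-k+j}.$$
The summands lie in different $H$-eigenspaces, so each is a polynomial of degree at most $k$ in $\tau$. For $j=k+1$ the summand is divisible by $\tau^{k+1}$, so $Y^{k+1}c(\tau)=0$. At $\tau=0$: $Y^{k+1}f(X_0)=0$ for all $Y\in\mathfrak l_0^1$. Since $\mathfrak l_0^1$ is abelian, polarization gives $Y_1\cdots Y_{k+1}f(X_0)=0$ for all $Y_i\in\mathfrak l_0^1$. As $f(X_0)$ has $H$-eigenvalue $-k$, and at most $k$ raising steps survive, $U(\mathfrak l_0^1)f(X_0)$ involves only eigenvalues at most $0$.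

If $f(X_0)\ne0$, irreducibility and the Poincaré–Birkhoff–Witt theorem give
$$V'=U(\mathfrak l_0^{-1})\,U(\mathfrak l_0^0)\,U(\mathfrak l_0^1)f(X_0),$$
which has only $H$-eigenvalues at most $0$. But the lowest weight vector has eigenvalue $\langle\nu,\alpha^\vee\rangle>0$, a contradiction.

*(c) $f=0$.* If $f$ solves (11) for $Z$ and $g$ is an automorphism $e^{\operatorname{ad}A}$, $A\in\mathfrak l_0$, acting compatibly on $V'$, then $g\circ f\circ g^{-1}$ solves (11) for $gZ$: substitute $g^{-1}X$ in (11), apply $g$, and use that $g$ preserves brackets. With $g=e^{-\operatorname{ad}Y}$, $Y\in\mathfrak l_0^1$, we have $gZ=Z$, so $f^Y(X):=e^{-Y}f(e^{\operatorname{ad}Y}X)$ is a solution for $Z$, again of minimal degree. By (a) and (b), $f^Y(X_0)=0$, i.e. $f(X_0+[Y,X_0])=0$. By Lemma 3.4, $[\mathfrak l_0^1,X_0]=\mathfrak l_{-1}^{-1}$. By homogeneity $f$ vanishes wherever the $X_0$-coordinate is nonzero, a dense subset of $\mathfrak l_{-1}/\mathfrak c$. So $f=0$, a contradiction. $\square$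

## 7. Kostant's theorem and degeneration to a root vector

**Step 4. The weight condition holds on $V$, and every $Z$ degenerates to $e_\alpha$.** This step proves Proposition 5.1.

**Fact F2** (Kostant). In the situation of Section 6 let $\mathbb V_\lambda$ be irreducible with highest weight $\lambda$. Then $H^k(\mathfrak l_1,\mathbb V_\lambda)$ is the direct sum of the irreducible $\mathfrak l_0$-modules of highest weight $w\cdot\lambda=w(\lambda+\rho)-\rho$, over $w\in W^{\mathfrak p}=\{w:w^{-1}\Delta^+(\mathfrak l_0)\subset\Delta^+\}$ of length $k$. By duality, $H_k(\mathfrak l_1,\mathbb V_\lambda^*)\cong H^k(\mathfrak l_1,\mathbb V_\lambda)^*$ is the direct sum of irreducibles of lowest weight $-w\cdot\lambda$.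

**Example 7.1.** For $\mathfrak{sl}_{n+1}$, $n\ge2$, with $\alpha_1$ of grade $1$, the only $w\in W^{\mathfrak p}$ of length $2$ is $w=s_1s_2$: $w^{-1}$ makes negative exactly $\alpha_1$ and $\alpha_1+\alpha_2$. So $w\rho-\rho=-2\alpha_1-\alpha_2$, on which $E$ has value $-2$. For the highest root $\theta=\alpha_1+\dots+\alpha_n$: if $n\ge3$, $w\theta=s_1\theta=\theta-\alpha_1$ with $E$-value $0$; if $n=2$, $w\theta=s_1\alpha_1=-\alpha_1$ with $E$-value $-1$. So $E$ acts on $V$ as $2$ for $n\ge3$ and as $3$ for $n=2$; that is, $V$ comes from $\Lambda^2\mathfrak g_1\otimes\mathfrak g_0$, respectively $\Lambda^2\mathfrak g_1\otimes\mathfrak g_1$. For $n=1$, $\Lambda^2\mathfrak g_1=0$. This confirms the statement in Section 2.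

*Proof of Proposition 5.1.* Complexify: $\mathfrak l=\mathfrak g_{\mathbb C}$ is simple, or $\mathfrak g$ is complex and $\mathfrak l\cong\mathfrak g\oplus\overline{\mathfrak g}$ has two simple factors, in which case $Z$ becomes $(Z,\bar Z)$. So $Z$ has a nonzero component in every simple factor, and the grading is nontrivial on each. A solution $f$ extends to a complex polynomial solution on $\mathfrak l_{-1}$ with values in $V_{\mathbb C}=H_2(\mathfrak l_1,\mathfrak l)$. If $f\ne0$, then its projection to some irreducible component $V'$ of $V_{\mathbb C}$ is a nonzero solution. So it suffices to treat values in $V'$.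

*The weight.* The simple factors of $\mathfrak l$ are irreducible $\mathfrak l$-modules, self-dual by the Killing form. By F2, $V'$ has lowest weight $\nu=-w\cdot\lambda$ with $\lambda$ dominant integral, $w\in W^{\mathfrak p}$, $\ell(w)=2$. As $w\ne1$, there is a simple root $\alpha$ with $w^{-1}\alpha<0$. As $w\in W^{\mathfrak p}$, $\alpha\notin\Delta(\mathfrak l_0)$, so $\alpha\in\Delta(\mathfrak l_1)$. Since $\lambda+\rho$ is regular dominant integral and $\langle\rho,\alpha^\vee\rangle=1$,
$$\langle\nu,\alpha^\vee\rangle=-\langle\lambda+\rho,w^{-1}\alpha^\vee\rangle+1\ \ge\ 2\ >\ 0. \tag{14}$$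
By Proposition 6.1, (11) for $e_\alpha$ has no nonzero solutions with values in $V'$.

(The number in (14) is the largest eigenvalue of $\alpha^\vee$ on $V'$: the other weights are $\nu+\sum n_i\beta_i$ with $n_i\ge0$ and $\beta_i$ simple of grade $0$, and $\langle\beta_i,\alpha^\vee\rangle\le0$. So (14) is compatible with the eigenvalue $0$ met in Section 4.)

*The set of bad $Z$.* Fix $k$, and let $S\subset\mathfrak l_1$ be the set of $Z$ for which (11) has a nonzero solution of degree $k$ with values in $V'$. Equation (11) says $f\in\ker L_Z$ for a linear map $L_Z:S^k\mathfrak l_{-1}^*\otimes V'\to S^{k+1}\mathfrak l_{-1}^*\otimes V'$ that depends linearly on $Z$. So $S$ is given by the vanishing of minors: it is closed and invariant under scaling. Let $L_0$ be the connected group of inner automorphisms of $\mathfrak l$ with Lie algebra $\mathfrak l_0$. It acts on $V_{\mathbb C}$, a subquotient of $\Lambda^2\mathfrak l_1\otimes\mathfrak l$, and preserves $V'$. By the substitution in part (c) of Section 6, $S$ is $L_0$-invariant.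

*Degeneration.* Suppose our $Z\in S$. Let $\mathfrak l'$ be the simple factor containing $\mathfrak l_\alpha$, and $Z'\ne0$ the component of $Z$ in $\mathfrak l_1'$. The span of the orbit $L_0Z'$ is a nonzero invariant subspace of the irreducible module $\mathfrak l_1'$, so it is all of $\mathfrak l_1'$. Hence for some $g\in L_0$ the element $gZ$ has nonzero $e_\alpha$-coordinate $c$. Choose $h_0\in\mathfrak h$ with $\alpha(h_0)=1$ and $\gamma(h_0)=2$ for every other simple root $\gamma$. A root $\delta\in\Delta(\mathfrak l_1)$ other than $\alpha$ is a sum of simple roots of which at least one is not $\alpha$, so $\delta(h_0)\ge2$. Therefore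
$$e^{\tau}\,e^{-\tau\operatorname{ad}h_0}(gZ)\longrightarrow c\,e_\alpha\qquad(\tau\to+\infty),$$
and the left side lies in $S$ for all $\tau$. As $S$ is closed and invariant under scaling, $e_\alpha\in S$. This contradicts the absence of solutions for $e_\alpha$. $\square$

Propositions 5.1 and 5.2 are now proved: $\kappa_H$ vanishes to infinite order at every $b$ with $\omega(\tilde\eta)(b)\in\mathfrak g_1\setminus0$.

## 8. A full neighborhood of the arc flows into points with isotropy $Z$

**Step 5. Frames adapted to the flow.** We keep the notation of Section 4. This step removes the factor $e^{\frac t\lambda Z}$ from (9), so that only $e^{\log\lambda H}$ remains. For $s\in(0,s_0]$ put $\hat b_s:=b_se^{-Z/s}$. From (9), $\frac t\lambda-\frac1s=-\frac1{s\lambda}$, and $e^{\log\lambda H}e^{-\frac1{s\lambda}Z}=e^{-\frac\lambda sZ}e^{\log\lambda H}$ (as $\mathrm{Ad}(e^{\log\lambda H})Z=\lambda^2Z$) with $\lambda/s=1/s'$, we get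
$$\varphi^t(\hat b_s)=\hat b_{s'}\,d,\qquad d=e^{\log\lambda\,H}. \tag{15}$$

**Step 6. Coordinates near $x_s$ and their limit.** The purpose is to write nearby points as $\exp(\hat b_s,w)$ and to see where the flow takes them. By compactness of the arc choose a closed ball $\bar{\mathfrak B}\subset\mathfrak g$ about $0$ such that $\exp(b_s,W)$ is defined for $s\in[0,s_0]$, $W\in\bar{\mathfrak B}$. Fix $s\in(0,s_0]$. Let $w=w_0+w_1+w_2\in\mathfrak g_{-1}$ with $w_j\in\mathfrak g_{-1}^{-j}$, and $\varepsilon=1/\lambda=s'/s\in(0,1]$. Then $\mathrm{Ad}(d)w_j=\varepsilon^jw_j$, and $\operatorname{ad}(Z)^mw_j=0$ for $m>j$, so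
$$W(\varepsilon,w):=\mathrm{Ad}(e^{-Z/s'})\mathrm{Ad}(d)w=\sum_{j=0}^2\sum_{m=0}^j\frac{(-1)^m}{m!\,s^m}\,\varepsilon^{\,j-m}\operatorname{ad}(Z)^mw_j. \tag{16}$$
No negative power of $\varepsilon$ occurs: the blow-up of $e^{-Z/s'}$ is balanced by the contraction $\varepsilon^j$. So $W$ extends to $\varepsilon\in[0,1]$, is linear in $w$, and
$$W(0,w)=\sum_j\frac{(-1)^j}{j!\,s^j}\operatorname{ad}(Z)^jw_j\in\mathfrak c_{\mathfrak g}(Z), \tag{17}$$
because $\operatorname{ad}(Z)^{j+1}w_j=0$. Choose $\rho>0$ such that $|w|<\rho$ implies $W(\varepsilon,w)\in\bar{\mathfrak B}$ for all $\varepsilon\in[0,1]$, and such that $w\mapsto\pi(\exp(\hat b_s,w))$ is a diffeomorphism from $\{|w|<\rho\}$ onto an open neighborhood $U_s$ of $x_s$. By (5), $\exp(\hat b_s,w)=\exp(b_s,W(1,w))e^{-Z/s}$ is defined.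

**Lemma 8.1.** For $|w|<\rho$ and $t\ge0$, $\varphi^t(\exp(\hat b_s,w))$ is defined and equals $\exp\big(b_{s\varepsilon},W(\varepsilon,w)\big)\,e^{-Z/(s\varepsilon)}\,d$.

*Proof.* While $\varphi^t$ is defined on the arc $\{\exp(\hat b_s,\sigma w):0\le\sigma\le1\}$, it maps $\exp(\hat b_s,\sigma w)$ to $\exp(\hat b_{s'}d,\sigma w)$, by (15) and because it preserves $\omega$. Applying (5) twice, this equals $\exp(\hat b_{s'},\sigma\mathrm{Ad}(d)w)d=\exp(b_{s'},\sigma W(\varepsilon,w))e^{-Z/s'}d$. On bounded time intervals these points stay in a compact set, so the flow exists on this arc for all $t\ge0$, as in the proof of Lemma 4.1. $\square$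

**Step 7. Infinite-order decay beats every power.** This step proves $\kappa_H=0$ over $U_s$ and finishes Theorem A. By invariance and equivariance of $\kappa_H$ and triviality of $\exp\mathfrak g_1$ on $V$, Lemma 8.1 gives for all $\varepsilon\in(0,1]$
$$\kappa_H(\exp(\hat b_s,w))=d^{-1}\cdot g(\varepsilon)=\varepsilon^H\cdot g(\varepsilon),\qquad g(\varepsilon):=\kappa_H\big(\exp(b_{s\varepsilon},W(\varepsilon,w))\big). \tag{18}$$
The curve $\varepsilon\mapsto\exp(b_{s\varepsilon},W(\varepsilon,w))$ is smooth on $[0,1]$ and starts at $b'=\exp(b_0,W(0,w))$. By (17) and Lemma 3.2, $\omega(\tilde\eta)(b')=Z$. So by Proposition 5.2 $\kappa_H$ vanishes to infinite order at $b'$, and $|g(\varepsilon)|\le C_N\varepsilon^N$ for every $N$. On the other hand $\|\varepsilon^H\|_{\operatorname{End}V}\le C\varepsilon^{-N_0}$ for some fixed $N_0$. The left side of (18) does not depend on $\varepsilon$. Taking $N>N_0$ and $\varepsilon\to0$ yields $\kappa_H(\exp(\hat b_s,w))=0$.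

By equivariance $\kappa_H=0$ over $U_s$, and by F1 $K=0$ over $U_s$. Put $U=\bigcup_{0<s\le s_0}U_s$. It is open, the geometry is flat on it, and $x_0=\lim_{s\to0}x_s\in\overline U$. This proves Theorem A. $\blacksquare$

## 9. All arcs, infinite order, analyticity: Theorem B, (1)–(4)

That $0\ne Z\in\mathfrak g_1$ is Lemma 3.1; triples exist by Lemma 3.3.

**(1) Flatness near every arc point.** For $s>0$ this is Section 8 with $s_0=s$. For $s<0$ apply it to $-\eta$ and the triple $(-Z,H,-X)$, since $\exp(b_0,s'X)=\exp(b_0,(-s')(-X))$. If $Y\in\mathfrak c_{\mathfrak g}(Z)$, then $\omega(\tilde\eta)(\exp(b_0,Y))=Z$ by Lemma 3.2. The arguments of Sections 4, 5 and 8 used only that $\omega(\tilde\eta)$ has the value $Z$ at the base point: this gives $\tilde\eta=\zeta_Z$ there, hence $\varphi^t(b)=be^{tZ}$ for $b=\exp(b_0,Y)$. So they apply verbatim to this $b$ in place of $b_0$.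

**(2) Infinite order.** $\kappa$ and all its derivatives vanish over $U$, hence by continuity over $x_0\in\overline U$. By (1), the same argument applies at $\pi(\exp(b_0,Y))$.

**(3) Analytic geometries.** Suppose that the geometry is analytic and a strongly essential flow exists near some point. By Theorem A, applied to a neighborhood of that point, $\kappa$ vanishes over a nonempty open set. The set of points of $M$ over which $\kappa$ vanishes to infinite order is closed; it is open by analyticity (and equivariance along the fibers); and it is nonempty. So it is $M$.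

Conversely, let the geometry be locally flat. Near any given point it is isomorphic to the restriction of $G\to G/P$ to a neighborhood of $o=eP$, with the given point corresponding to $o$. Let $0\ne Z\in\mathfrak g_1$. Then $e^{tZ}$ fixes $o$ and acts trivially on $\mathfrak g/\mathfrak p=T_o(G/P)$. The corresponding field has $\omega(\tilde\eta)(g)=\mathrm{Ad}(g^{-1})Z$ (Example 2.3). With a triple from Lemma 3.3, $\mathrm{Ad}(e^{-\tau X})Z=Z+\tau H-\tau^2X$, which is not in $\mathfrak p$ for $\tau\ne0$. So $\eta$ does not vanish identically near $o$.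

**(4) Dense arcs.** In the chart $X\mapsto\pi(\exp(b_0,X))$ on a ball in $\mathfrak g_{-1}$, (1) shows that $K$ vanishes over a dense set of points, hence over the whole ball by continuity. For projective structures, Example 2.1 shows that the triples are given by all $X$ with $ZX=1$; their multiples contain all $X$ with $ZX\ne0$ and are dense.

## 10. A Lorentzian structure that is not flat near the fixed point

Here we prove Theorem B(5). The plan is to take a plane wave invariant under the translation flow $\hat x\mapsto\hat x+tz$, pull it back by the inversion, and arrange that the curvature dies to infinite order where the inversion is singular.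

**Construction.** Let $n\ge4$, with coordinates $x=(u,v,y)$, form $|x|^2=2uy+|v|^2$ and $z=\partial_y$ as in Section 1 ($|v|$ Euclidean). Let $\iota(x)=\hat x=x/|x|^2$ on $\{|x|^2\ne0\}$, an involution with $\iota^*(d\hat x^2)=|x|^{-4}dx^2$, $\hat u=u/|x|^2$, $\hat v=v/|x|^2$. Let $\chi\in C_c^\infty(-1,1)$ with $\chi=1$ near $0$, put $f(\hat u,\hat v)=\chi(\hat u)e^{-|\hat v|^2}$, and
$$\hat g=2\,d\hat u\,d\hat y+|d\hat v|^2+f\,d\hat u^2,\qquad g:=|x|^4\iota^*\hat g=dx^2+h,\qquad h=|x|^4f(\hat u,\hat v)\,d\hat u^2 .$$
Work on a ball $D$ about $0$ on which $|y|<\frac1{16}$, and set $h=0$ where $|x|^2=0$.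

**Smooth extension.** This step shows that $g$ is a smooth Lorentzian metric on $D$. If $|x|^2\ne0$ and $f\ne0$ at $x$, then $|\hat u|<1$, so $|u|\le\big||x|^2\big|\le\frac18|u|+|v|^2$. Hence $|u|\le\frac87|v|^2\le2|v|^2$ and $|x|^2\ge|v|^2-\frac18\cdot\frac87|v|^2\ge\frac12|v|^2$. So $h$ vanishes off the relatively closed set
$$C=\{x\in D:\ |u|\le2|v|^2,\ |x|^2\ge\tfrac12|v|^2\}.$$
Let $N=\{u=0,v=0\}$; then $N\cap D\subset C$. At points of $C\setminus N$ we have $v\ne0$ and $|x|^2>0$, so $h$ is smooth near them. Near points of $D\setminus C$, $h=0$. So $h$ is smooth on $D\setminus N$.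

On $C\setminus N$ we have $\frac12|v|^2\le|x|^2\le|v|^2+\frac14|v|^2\le2|v|^2$, so $\frac1{2|v|}\le|\hat v|\le\frac2{|v|}$. Every partial derivative of a component of $h$ is a finite sum of products of polynomials in $x$, powers of $|x|^{-2}$, derivatives of $\chi$ at $\hat u$, and $e^{-|\hat v|^2}$. So it is bounded by $c|v|^{-m}e^{-1/(4|v|^2)}$ for suitable $c,m$. On $C$ the distance to $N$ is comparable to $|v|$. Hence all derivatives of $h$ on $D\setminus N$ decay faster than any power of the distance to $N$. Extended by $0$ to $N$, such a function has difference quotients tending to $0$ at points of $N$, so its first partial derivatives exist and are the extensions by $0$ of functions of the same kind. By induction, $h$ is smooth on $D$ with zero $\infty$-jet along $N$.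

Where $|x|^2\ne0$, $g$ is a positive multiple of $\iota^*\hat g$, which is Lorentzian. Where $|x|^2=0$, $g=dx^2$. So $g$ is a smooth Lorentzian metric on $D$.

**The flow.** Since $f$ does not depend on $\hat y$, $\partial_{\hat y}$ is Killing for $\hat g$. Differentiating $x=\hat x/|\hat x|^2$ in direction $z$ gives $z/|\hat x|^2-2\langle\hat x,z\rangle\hat x/|\hat x|^4$. So in the $x$-coordinates this field is
$$\eta(x)=|x|^2z-2\langle x,z\rangle x .$$
It is a nonzero polynomial field, homogeneous of degree $2$. So it vanishes identically on no open set and has a higher-order zero at $0$. It is conformal for $g$ on the dense set $\{|x|^2\ne0\}$, hence on $D$ by continuity of the trace-free part of $\mathcal L_\eta g$. Its flow fixes $0$ with identity differential, and $\eta$ lifts to the canonical normal Cartan geometry, modeled on $\mathfrak{so}(2,n)$.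

**Nonflatness near $0$.** It remains to find points tending to $0$ at which the Weyl tensor is nonzero. For $\hat g$ (drop the hats) the inverse metric has $g^{uy}=1$, $g^{yy}=-f$, $g^{ij}=\delta_{ij}$, $g^{uu}=0$, and the nonzero Christoffel symbols are
$$\Gamma^y_{uu}=\tfrac12f_u,\qquad\Gamma^y_{ui}=\tfrac12f_i,\qquad\Gamma^i_{uu}=-\tfrac12f_i .$$
In particular $\partial_y$ is parallel, so curvature components with an index $y$ vanish. From $R^a{}_{bcd}=\partial_c\Gamma^a_{db}-\partial_d\Gamma^a_{cb}+\Gamma^a_{ce}\Gamma^e_{db}-\Gamma^a_{de}\Gamma^e_{cb}$ we read off $R_{iuju}=-\frac12f_{ij}$ and $R_{ijkl}=R_{iujk}=0$. So $\mathrm{Ric}_{uu}=-\frac12\sum_if_{ii}$ is the only nonzero Ricci component, and the scalar curvature is $g^{uu}\mathrm{Ric}_{uu}=0$. Therefore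
$$W_{iuju}=R_{iuju}-\frac{\delta_{ij}}{n-2}\mathrm{Ric}_{uu}=-\tfrac12\Big(f_{ij}-\frac{\delta_{ij}}{n-2}\sum_kf_{kk}\Big).$$
At $\hat u=0$ we have $f_{ij}=(4\hat v_i\hat v_j-2\delta_{ij})e^{-|\hat v|^2}$, so this equals $-2e^{-|\hat v|^2}\big(\hat v_i\hat v_j-\frac{|\hat v|^2}{n-2}\delta_{ij}\big)$. It is nonzero for $\hat v\ne0$, because $n-2\ge2$ and a matrix of rank one is not a multiple of the identity. The points $\hat x=(0,\hat v,0)$ with $|\hat v|\to\infty$ correspond to $x=(0,\hat v/|\hat v|^2,0)\to0$. Near them $g$ is conformal to $\iota^*\hat g$, and nonvanishing of the Weyl tensor is conformally invariant. So $g$ is not conformally flat on any neighborhood of $0$. $\blacksquare$
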